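\title{Cycle classes on classifying spaces that do not come from group cohomology}

\begin{abstract}
Let $G$ be a finite group, $M$ a $\mathbf{Z}G$-module of finite exponent, and $k$ a field with enough roots of unity. Totaro asked whether the cycle map from the Chow group $CH^i(BG_k,M)$ with twisted coefficients to \'etale cohomology factors through the group cohomology of $G$. We show that the answer is no. The factorization fails for $M=\mathbf{Z}/4$ with trivial action, a group of order $2^{19}$ and exponent $8$, a field finitely generated over $\mathbf{C}$, and $i=5$; a variant works for every $i\ge 5$. The cycle is the generic fiber of a cycle on $BG\times BG$, and the obstruction is its slant product with a class in $H_2(G,\mathbf{Z})$. We also show that the factorization exists when $k$ contains an algebraically closed field and every prime dividing both $|G|$ and the exponent of $M$ is at least $i$.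
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $G$ be a finite group, $M$ a $\mathbf{Z}G$-module killed by a positive integer, and $k$ a field. Let $e(G)$ and $r=e(M)$ be the exponents of $G$ and $M$, and assume that $e(G)e(M)$ is invertible in $k$. Fix $i\ge0$.

In algebraic geometry the classifying space $BG_k$ is approximated by quotients $U/G$, where $V$ is a representation of $G$ over $k$ and $U\subset V$ is a $G$-invariant open subset on which $G$ acts freely, with $V-U$ of sufficiently high codimension $c$; we always take $c\ge i+1$. The module $M$ defines a locally constant \'etale sheaf on $U/G$, again written $M$, which becomes the constant sheaf $M$ on $U$. We put $M(i)=M\otimes\mu_r^{\otimes i}$.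

For a smooth variety $X$ with such a sheaf $M$, the Chow group $CH^i(X,M)$ with twisted coefficients, in the sense of Rost, is generated by pairs $(z,u)$, where $z\in X$ is a point of codimension $i$ and $u\in H^0(k(z),M)$; the relations are the residues of classes in $H^1(k(y),M(1))$ at points $y$ of codimension $i-1$. For $M=\mathbf{Z}/r$ with trivial action this is $CH^i(X)/r$. The equivariant version, due to Guillot and Di Lorenzo--Pirisi, is $CH^i(BG_k,M)=CH^i(U/G,M)$, and likewise $H^{2i}_{\mathrm{et}}(BG_k,M(i))=H^{2i}_{\mathrm{et}}(U/G,M(i))$. There is a cycle map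
\[
\operatorname{cl}\colon CH^i(BG_k,M)\longrightarrow H^{2i}_{\mathrm{et}}(BG_k,M(i)),
\]
which is the usual one for trivial $M$. If $k$ contains the $r$-th roots of unity, then $\mu_r$ is a constant sheaf, $H^0(U,M(i))=M\otimes_{\mathbf{Z}/r}\mu_r(k)^{\otimes i}$, and the Hochschild--Serre spectral sequence of the $G$-torsor $U\to U/G$ has an edge map
\[
\iota\colon H^{2i}\bigl(G,M\otimes_{\mathbf{Z}/r}\mu_r(k)^{\otimes i}\bigr)\longrightarrow H^{2i}_{\mathrm{et}}(BG_k,M(i)).
\]

\medskip
\noindent\textbf{Question} (Totaro \cite{Totaro}). \emph{Suppose that $k$ contains the $e(G)e(M)$-th roots of unity. Does the cycle map $\operatorname{cl}$ factor through $\iota$?}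
\medskip

The \'etale cohomology of $BG_k$ mixes the cohomology of $G$ with the Galois cohomology of $k$. For $G=\mathbf{Z}/2$, for instance, $H^2_{\mathrm{et}}(BG_k,\mathbf{Z}/2)$ contains $x^2$, where $x$ is the class of the torsor $U\to U/G$, and also the products $x\cup(a)$ with $a\in k^*$. We call a class \emph{constant} if it lies in the image of $\iota$. The map $\iota$ is injective (Lemma~\ref{lem:inj}), so the Question asks whether every cycle class is constant.

The natural guess is yes. For $i=0$ all three groups equal $M^G$. The case $i=1$ follows from results of Merkurjev and Scavia. If $k$ contains an algebraically closed field $k_0$, then every class that comes from $BG_{k_0}$ is constant, because \'etale cohomology over $k_0$ is group cohomology. This covers the Chern classes of representations, their products, and their transfers from subgroups. A cycle with a non-constant class has to use the field $k$ in an essential way.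

\subsection*{Results}
Such cycles exist, already for trivial coefficients.

\begin{theorem}\label{thm:A}
There are a finite group $G$ of order $2^{19}$ and exponent $8$ and a field $K\supset\mathbf{C}$, finitely generated over $\mathbf{C}$, such that for $M=\mathbf{Z}/4$ with trivial action the image of
\[
CH^5(BG_K,M)\longrightarrow H^{10}_{\mathrm{et}}(BG_K,M(5))
\]
is not contained in the image of $H^{10}(G,M\otimes\mu_4^{\otimes5})$. For each $i\ge5$ the same holds in codimension $i$ for the group $G\times\mathbf{Z}/4$, which also has exponent $8$.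
\end{theorem}

Since $K$ contains $\mathbf{C}$, it satisfies the hypotheses of the Question, and the answer is no. In low codimension, or at large primes, the guess is correct.

\begin{theorem}\label{thm:B}
Let $G,M,k,i$ be as in the Question. Assume that $k$ contains an algebraically closed field and that every prime dividing both $e(M)$ and $|G|$ is at least $i$. Then the cycle map factors through $\iota$. In particular it does so for all $i\le 2$ when $k$ contains an algebraically closed field.
\end{theorem}

We do not settle $i=3,4$ in general, nor $i=2$ for fields that contain no algebraically closed subfield.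

\subsection*{The idea of the counterexample}
Let $Y$ be a complex variety approximating $BG$, and $K=\mathbf{C}(Y)$. A cycle $\alpha$ on $BG\times Y$ is a family of cycles on $BG$, and its generic fiber is a cycle on $BG_K$. If the class of the generic fiber is constant, then on $BG\times Y_0$, for some nonempty Zariski open $Y_0\subset Y$, the class of $\alpha$ is pulled back from the first factor. Its slant product with every homology class of positive degree on $Y_0$ then vanishes. Every element $\sigma$ of the finite group $H_2(Y,\mathbf{Z})=H_2(G,\mathbf{Z})$ lifts to every such $Y_0$, so it is enough to find an algebraic class $\alpha$ on $BG\times BG$ with $\alpha/\sigma\neq0$ modulo $4$. This is Section~\ref{sec:criterion}, and it turns the problem into one of topology. Section~\ref{sec:group} defines $G$, $\alpha$ and $\sigma$. In Section~\ref{sec:slant} we compute $\alpha/\sigma=2m\,w_G$, with $m$ odd and $w_G$ a difference of two transfers, by cutting a surface of genus two into two tori. In Section~\ref{sec:div} we show that $2w$ is not divisible by $4$ on a Lie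 group $\Gamma$ containing $G$, and Section~\ref{sec:end} descends to $G$. Theorem~\ref{thm:B} is independent of all this and is proved first.

\section{Constant classes}\label{sec:constant}

Throughout this section $G,M,k,i,r$ are as in the Question, except in Example~\ref{ex:noroots}. For a subgroup $H\subset G$ we use $U/H$ as the model of $BH_k$.

\begin{lemma}\label{lem:inj}
If $k$ is separably closed, then $\iota$ is an isomorphism. In general $\iota$ is injective. Hence $\operatorname{cl}$ factors through $\iota$ if and only if every cycle class is constant.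
\end{lemma}

\begin{proof}
Let $k$ be separably closed and $A$ an abelian group killed by $r$. Affine space has no higher \'etale cohomology with coefficients in $A$, and cohomology with support in $V-U$ vanishes in degrees less than $2c$. So $H^b_{\mathrm{et}}(U,A)=0$ for $0<b\le 2c-2$, and the edge map of the Hochschild--Serre spectral sequence is an isomorphism in degrees at most $2c-2$, which includes degree $2i$. For general $k$, the composite of $\iota$ with restriction to $BG_{k^{\mathrm{sep}}}$ is this isomorphism.
\end{proof}

The next two examples show what the hypothesis on roots of unity is for.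

\begin{example}[Codimension one, trivial coefficients]\label{ex:one}
Let $M=\mathbf{Z}/r$, $i=1$ and $e=e(G)$. Since $\operatorname{Pic}(U)=0$ and $\mathcal{O}(U)^*=k^*$, we have $CH^1(BG_k)=H^1(G,k^*)=\operatorname{Hom}(G,\mu_e(k))$. The cycle class of the line bundle $L_\chi$ of a character $\chi$ is its image under the boundary map of the Kummer sequence $1\to\mu_r\to\mathbf{G}_m\to\mathbf{G}_m\to1$. The sequence $1\to\mu_r\to\mu_{re}\to\mu_e\to1$ maps to the Kummer sequence, and it consists of constant sheaves because $\mu_{re}\subset k$. Hence $\operatorname{cl}(L_\chi)=\iota(\delta\chi)$, where $\delta\colon H^1(G,\mu_e(k))\to H^2(G,\mu_r(k))$ is the boundary map in group cohomology.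
\end{example}

\begin{example}[Too few roots of unity]\label{ex:noroots}
Let $G=\{\pm1\}$ act on $U=\mathbf{A}^n-0$, let $M=\mathbf{Z}/2$, and let $k$ be a field of characteristic not $2$ in which $-1$ is not a square. The constant classes in $H^2_{\mathrm{et}}(BG_k,\mu_2)$ are $0$ and $x^2$. Let $\chi$ be the sign character. Over $k^{\mathrm{sep}}$ the class of $L_\chi$ is $\iota(\delta\chi)\ne0$, since $\chi$ is not the square of a character $G\to\mu_4$. So if $\operatorname{cl}(L_\chi)$ were constant, it would be $x^2$. Restrict to the generic point of the curve $\{(s,0,\dots,0)\}/\pm1$, with coordinate $t=s^2$. There $L_\chi$ is trivial, while $x^2$ becomes $(t)\cup(t)=(-1)\cup(t)$, which is nonzero because its residue at $t=0$ is the class of $-1$ in $k^*/k^{*2}$. So $\operatorname{cl}(L_\chi)$ is not constant.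
\end{example}

\subsection*{Reduction to trivial coefficients}
Let $X$ be smooth, $(z,u)$ a generator of $CH^i(X,M)$, $Z$ the closure of $z$, and $Z^\circ\subset Z$ its regular locus. Then $u$ extends to a section of $M$ on $Z^\circ$, and $\operatorname{cl}(z,u)$ is the image of $u$ under
\[
H^0(Z^\circ,M)\cong H^{2i}_{Z^\circ}\bigl(X-(Z-Z^\circ),M(i)\bigr)\cong H^{2i}_{Z}(X,M(i))\to H^{2i}_{\mathrm{et}}(X,M(i)),
\]
where the first map is the purity isomorphism. This description shows that $\operatorname{cl}$ is natural in $M$ and commutes with push-forward along finite \'etale maps. The map $\iota$ has the same two properties: for $\pi\colon U/H\to U/G$ the trace $\pi_*\pi^*M\to M$ is the map of sheaves attached to $\mathbf{Z}G\otimes_{\mathbf{Z}H}M\to M$, so \'etale push-forward corresponds to corestriction.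

\begin{lemma}\label{lem:reduce}
Suppose that for every subgroup $H\subset G$ the image of $CH^i(BH_k)$ in $H^{2i}_{\mathrm{et}}(BH_k,\mu_r^{\otimes i})$ consists of constant classes. Then every class in the image of $CH^i(BG_k,M)$ is constant.
\end{lemma}

\begin{proof}
Let $(z,u)$ be a generator of $CH^i(U/G,M)$. Let $Z'\subset U$ be an irreducible component of the preimage of the closure of $z$, and $H=\{g\in G: gZ'=Z'\}$. Since $U\to U/G$ is a $G$-torsor, $k(Z')/k(z)$ is a Galois extension with group $H$, and the Galois group of $k(z)$ acts on $M$ through $H$. Thus $u\in H^0(k(z),M)=M^H$, and we view $u$ as an $H$-equivariant map $\mathbf{Z}/r\to M$. Let $\pi\colon U/H\to U/G$ and $W=Z'/H\subset U/H$. Then $k(W)=k(Z')^H=k(z)$, so $(z,u)=\pi_*u_*[W]$ with $[W]\in CH^i(BH_k)/r$. If $\operatorname{cl}[W]=\iota(\gamma)$, then $\operatorname{cl}(z,u)=\iota(\operatorname{cor}_H^G u_*\gamma)$.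
\end{proof}

The lemma holds for every $k$ as in the Question, and with Example~\ref{ex:one} it gives the factorization for $i=1$ once more. In higher codimension we replace characters by representations.

\begin{lemma}\label{lem:K0}
Every element of $K_0(U/H)$ is a difference of classes of vector bundles $(U\times E)/H$ associated with representations $E$ of $H$ over $k$.
\end{lemma}

\begin{proof}
The variety $U/H$ is smooth, and it is open in the affine variety $V/H$. So $K_0(U/H)$ is generated by classes of coherent sheaves, which are the same as $H$-equivariant coherent sheaves $\mathcal{F}$ on $U$. Such a sheaf extends to $V$: if $j\colon U\to V$ is the inclusion, take a coherent subsheaf of $j_*\mathcal{F}$ that restricts to $\mathcal{F}$, and add up its $H$-translates. It remains to see that the equivariant $K_0$ of $V$ is generated by representations. This is homotopy invariance of equivariant $K$-theory (Thomason); here is a direct argument. Let $A=k[V]$, and let $F$ be an equivariant $A$-module generated by a finite-dimensional $H$-stable subspace $E$. The module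 $\widetilde F=\bigoplus_n A_{\le n}E$ is a finitely generated graded module over $A[t]$, where $t$ acts by the inclusions $A_{\le n}E\subset A_{\le n+1}E$, and $\widetilde F/(t-1)=F$. Since $|H|$ is invertible in $k$, minimal generators can be chosen to span an $H$-stable subspace, so the minimal graded free resolution of $\widetilde F$ can be built from modules $A[t]\otimes E_j$ with $E_j$ a representation; it is finite by Hilbert's syzygy theorem. The element $t-1$ is injective on every graded module that is bounded below, so the resolution stays exact modulo $t-1$ and resolves $F$ by the modules $A\otimes E_j$.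
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $k_0\subset k$ be algebraically closed, and choose $V$ and $U$ defined over $k_0$. By Lemmas~\ref{lem:inj} and~\ref{lem:reduce} it suffices to show that $\operatorname{cl}[W]\in H^{2i}_{\mathrm{et}}(U/H,\mu_r^{\otimes i})$ is constant for each subgroup $H$ and each integral closed $W\subset U/H$ of codimension $i$. For $i=0$ this class is $1$. Let $i\ge1$. We treat each primary part $\mathbf{Z}/p^a$ of $\mathbf{Z}/r$ separately.

Suppose that $p\nmid|H|$. For $q\colon U\to U/H$ we have $|H|\cdot[W]=q_*q^*[W]=0$, because $CH^i(U)=0$. So $\operatorname{cl}[W]$ is killed by $|H|$ and by $p^a$, and it is zero.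

Suppose that $p\mid|H|$. Then $p\ge i$ by hypothesis, so $(i-1)!$ is invertible in $\mathbf{Z}/p^a$; this is the only use of the hypothesis on primes. \'Etale cohomology with coefficients of order prime to the characteristic does not change when $k$ is replaced by its perfect closure, and $\operatorname{cl}$ and $\iota$ are compatible with this base change. So we may assume that $k$ is perfect. Then the singular locus of $W$ has codimension greater than $i$ in $U/H$, and removing it does not change $CH^i$. Riemann--Roch without denominators \cite[\S15.3, Example 15.3.1]{Fulton} gives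
\[
c_i([\mathcal{O}_W])=(-1)^{i-1}(i-1)!\,[W]\quad\text{in }CH^i(U/H).
\]
By Lemma~\ref{lem:K0}, $[\mathcal{O}_W]$ is the class of a virtual representation of $H$ over $k$. Since $k_0$ is algebraically closed and $|H|$ is invertible in it, $k_0H$ is a product of matrix algebras over $k_0$, so every representation of $H$ over $k$ is defined over $k_0$. Hence $(i-1)!\,[W]$ comes from $CH^i(BH_{k_0})$, and its class comes from $H^{2i}_{\mathrm{et}}(BH_{k_0},\mu_{p^a}^{\otimes i})$, which is $H^{2i}(H,\mu_{p^a}^{\otimes i})$ by Lemma~\ref{lem:inj}. Dividing by $(i-1)!$, we see that $\operatorname{cl}[W]$ is constant. For $i\le2$ the condition on primes is empty.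
\end{proof}

\section{Detecting non-constant classes by slant products}\label{sec:criterion}

From now on we work over $\mathbf{C}$ and its finitely generated extensions, with trivial coefficients, and we identify $\mu_r$ with $\mathbf{Z}/r$.

\subsection*{Tools from topology}
For a Lie group $\Gamma$, finite or not, $H^*(\Gamma,A)$ means $H^*(B\Gamma,A)$. A character $\chi\colon\Gamma\to\mathbf{C}^*$ defines a line bundle on $B\Gamma$ with Chern class $c_1(\chi)\in H^2(\Gamma,\mathbf{Z})$, and $c_1(\chi\chi')=c_1(\chi)+c_1(\chi')$. In the same way a character of $\pi_1(Z)$ defines a flat line bundle on a connected space $Z$. The sequence $0\to\mathbf{Z}\to\mathbf{Q}\to\mathbf{Q}/\mathbf{Z}\to0$ shows that every torsion class in $H^2(Z,\mathbf{Z})$ is $c_1$ of a character of $\pi_1(Z)$, and that $c_1\colon\operatorname{Hom}(N,\mathbf{C}^*)\to H^2(N,\mathbf{Z})$ is an isomorphism for a finite group $N$.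

A covering $p\colon X'\to X$ of finite degree $d$ has a \emph{transfer} $p_!\colon H^n(X',A)\to H^n(X,A)$, given on cochains by summing over the $d$ lifts of a simplex. It is compatible with composition and with base change of coverings, and it satisfies the projection formula $p_!(p^*a\cdot b)=a\cdot p_!b$; in particular $p_!p^*=d$. For a covering of closed oriented manifolds, $\langle p_!b,[X]\rangle=\langle b,[X']\rangle$. For a subgroup $A\subset\Gamma$ of finite index we write $\operatorname{tr}_A^\Gamma$. If $A$ is normal and $B\subset\Gamma$ is another subgroup, base change is the double coset formula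
\begin{equation}\label{eq:mackey}
\bigl(\operatorname{tr}_A^\Gamma y\bigr)\big|_B=\sum_{q\in \Gamma/AB}\operatorname{tr}_{A\cap B}^{B}\bigl((q^*y)|_{A\cap B}\bigr),
\end{equation}
where $q$ runs over representatives and $q^*$ is induced by conjugation on $A$; in our applications $AB$ is normal too.

For $\gamma\in H^n(X\times Y,A)$ and $\sigma\in H_j(Y,\mathbf{Z})$, the \emph{slant product} $\gamma/\sigma\in H^{n-j}(X,A)$ is the partial evaluation of $\gamma$ on $\sigma$. If $X$ is a point, it is $\langle\gamma,\sigma\rangle$. It commutes with change of the coefficient ring $A$ and satisfies: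
\begin{itemize}
\item[(S1)] $\bigl((f\times g)^*\gamma\bigr)/\sigma'=f^*(\gamma/g_*\sigma')$ for maps $f\colon X'\to X$, $g\colon Y'\to Y$;
\item[(S2)] $(\mathrm{pr}_1^*a\cdot\gamma)/\sigma=a\cdot(\gamma/\sigma)$, and $(\mathrm{pr}_1^*a)/\sigma=0$ if $j>0$;
\item[(S3)] $\bigl((p\times\mathrm{id})_!\gamma'\bigr)/\sigma=p_!(\gamma'/\sigma)$ for a finite covering $p\colon X'\to X$.
\end{itemize}

If $U$ is the complement of a closed subvariety of codimension $c$ in a complex vector space, then $U(\mathbf{C})$ is $(2c-2)$-connected. So for a free action of a finite group $G$, the map $U/G\to BG$ induces isomorphisms on homology and cohomology in degrees at most $2c-2$.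

\subsection*{Homology classes that avoid every divisor}

\begin{lemma}\label{lem:H2}
Let $Y$ be a smooth connected complex variety and $Y_0\subset Y$ a nonempty Zariski open subset. Then $H_1(Y_0,\mathbf{Z})\to H_1(Y,\mathbf{Z})$ is onto, and every torsion element of $H_2(Y,\mathbf{Z})$ lifts to $H_2(Y_0,\mathbf{Z})$.
\end{lemma}

\begin{proof}
Let $D=Y-Y_0$ with its reduced structure, and let $D'\subset D$ be the union of the singular locus of $D$ and the components of $D$ of codimension at least $2$ in $Y$. Then $D'$ is closed of real codimension at least $4$, so $H_j(Y,Y-D')=0$ for $j\le3$. The exact sequence of the triple gives $H_j(Y,Y_0)\cong H_j(Y-D',Y_0)$ for $j\le2$. Since $D-D'$ is a smooth closed hypersurface in $Y-D'$, the Thom isomorphism identifies this group with $H_{j-2}(D-D')$. Thus $H_1(Y,Y_0)=0$, and $H_2(Y,Y_0)$ is free abelian, so that torsion elements of $H_2(Y)$ map to zero in it.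
\end{proof}

The lemma does not extend to degree $3$. For $Y=(\mathbf{C}^n-0)/\pm1$ with $n\ge3$ we have $H_3(Y,\mathbf{Z})=H_3(\mathbf{Z}/2,\mathbf{Z})=\mathbf{Z}/2$. On the torus $Y_0=(\mathbf{C}^*)^n/\pm1$ the map $\pi_1(Y_0)=\mathbf{Z}^n\to\mathbf{Z}/2$ factors through $\mathbf{Z}$, so $Y_0\to B\mathbf{Z}/2$ factors through a circle and is zero on $H_3$.

\begin{example}[The method in its simplest case]\label{ex:toy}
Let $G=H=\{\pm1\}$, let $X=Y=(\mathbf{C}^n-0)/\pm1$ with $n\ge2$, and let $x,y$ be the generators of $H^1(-,\mathbf{F}_2)$ of the two factors. Let $K=\mathbf{C}(Y)$. We claim that the restriction of $xy$ to $X_K$ is a non-constant class in $H^2_{\mathrm{et}}(BG_K,\mathbf{Z}/2)$. Otherwise $xy$ agrees over $K$, hence on $X\times Y_0$ for some nonempty open $Y_0$, with a class $\mathrm{pr}_1^*\gamma$. Lift the generator $\sigma$ of $H_1(Y,\mathbf{Z})=\mathbf{Z}/2$ to a loop $\sigma_0$ in $Y_0$. Slanting with $\sigma_0$ gives $x\langle y,\sigma\rangle=x\neq0$ on one side and $0$ on the other.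

The class $xy$ is not a cycle class: cycle classes lift to integral cohomology, and $\mathrm{Sq}^1(xy)=x^2y+xy^2\ne0$. The whole difficulty is to find an algebraic class that behaves like $xy$.
\end{example}

The algebraic classes that we use are transfers of products of first Chern classes.

\begin{proposition}\label{prop:criterion}
Let $G,H$ be finite groups, $\Pi\subset G\times H$ a subgroup, $\psi_1,\dots,\psi_i$ characters of $\Pi$, and
\[
\alpha=\operatorname{tr}_\Pi^{G\times H}\bigl(c_1(\psi_1)\cdots c_1(\psi_i)\bigr)\in H^{2i}(G\times H,\mathbf{Z}).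
\]
Let $U'$ be an $H$-invariant open subset of a complex representation of $H$, on which $H$ acts freely and whose complement has codimension at least $2$. Put $Y=U'/H$ and $K=\mathbf{C}(Y)$. If $\alpha/\sigma\ne0$ in $H^{2i-2}(G,\mathbf{Z}/r)$ for some $\sigma\in H_2(H,\mathbf{Z})$, then there is a cycle in $CH^i(BG_K)$ whose class in $H^{2i}_{\mathrm{et}}(BG_K,\mu_r^{\otimes i})$ is not constant.
\end{proposition}

Open sets $U'$ as above exist: in the sum of $c$ copies of a faithful representation, the points with nontrivial stabilizer form a union of subspaces of codimension at least $c$.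

\begin{proof}
Let $X=U/G$ be a model of $BG_{\mathbf{C}}$ with complement of codimension at least $i+1$. The map $f\colon W=(U\times U')/\Pi\to X\times Y$ is finite \'etale. Let $L_j$ be the line bundle on $W$ associated with $\psi_j$, put
\[
\alpha^{\mathrm{alg}}=f_*\bigl(c_1(L_1)\cdots c_1(L_i)\bigr)\in CH^i(X\times Y),
\]
and let $\alpha_K\in CH^i(X_K)=CH^i(BG_K)$ be its restriction to $X\times\operatorname{Spec}K$.

The topological cycle class of $\alpha^{\mathrm{alg}}$ is the pullback of $\alpha$ along $X\times Y\to BG\times BH$. Indeed, the cycle map to Borel--Moore homology commutes with proper push-forward and with Chern classes of line bundles; for a finite covering of oriented manifolds, push-forward corresponds to the transfer under Poincar\'e duality; and $f$ is the pullback of the covering $B\Pi\to BG\times BH$. Modulo $r$, the topological cycle class agrees with the \'etale one under Artin's comparison isomorphism.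

Suppose that $\operatorname{cl}(\alpha_K)$ is constant. The torsor $U_K\to X_K$ is pulled back from $U\to X$, so $\iota$ factors through $H^{2i}_{\mathrm{et}}(X,\mathbf{Z}/r)$, and there is $\gamma\in H^{2i}_{\mathrm{et}}(X,\mathbf{Z}/r)$ such that $\operatorname{cl}(\alpha^{\mathrm{alg}})-\mathrm{pr}_1^*\gamma$ restricts to zero on $X_K$. Now $X_K$ is the inverse limit of the schemes $X\times Y_0$ over the nonempty affine open subsets $Y_0\subset Y$, and \'etale cohomology takes this limit to a direct limit. So the difference vanishes on some $X\times Y_0$, and by the comparison theorem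
\[
\alpha|_{X\times Y_0}=\mathrm{pr}_1^*\gamma\quad\text{in }H^{2i}(X\times Y_0,\mathbf{Z}/r)\ \text{(singular cohomology).}
\]
The group $H_2(Y,\mathbf{Z})=H_2(H,\mathbf{Z})$ is finite, so $\sigma$ lifts to $\sigma_0\in H_2(Y_0,\mathbf{Z})$ by Lemma~\ref{lem:H2}. Slant both sides with $\sigma_0$. By (S1) the left side gives the image of $\alpha/\sigma$ under $H^{2i-2}(G,\mathbf{Z}/r)\cong H^{2i-2}(X,\mathbf{Z}/r)$, which is nonzero. By (S2) the right side gives $0$.
\end{proof}

\section{The group and the cycle}\label{sec:group}

A class in $H_2(H,\mathbf{Z})$ is given by a homomorphism from a surface group to $H$, that is, by a relation $\prod[a_j,b_j]=1$ in $H$. We use a relation of genus two, $[e_1,e_2][e_3,e_4]=1$, in which both commutators are nontrivial, and we take $H=G$.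

Let $Q=\mathbf{F}_2^4$ with basis $\varepsilon_1,\dots,\varepsilon_4$, let $P_{12}=\langle\varepsilon_1,\varepsilon_2\rangle$ and $P_{34}=\langle\varepsilon_3,\varepsilon_4\rangle$. Let
\[
S=\{0,13,14,23,24\},\qquad S'=S-\{0\},\qquad T=(\mathbf{C}^*)^S .
\]
Define bimultiplicative maps $\kappa_s\colon Q\times Q\to\{\pm1\}$ by
\[
\kappa_{ij}(v,v')=(-1)^{v_iv'_j}\quad(ij\in S'),\qquad \kappa_0(v,v')=(-1)^{v_1v'_2+v_3v'_4}.
\]
A bimultiplicative map is a $2$-cocycle, so $\Gamma=T\times Q$ is a group under
\[
(t,v)(t',v')=\bigl(tt'\kappa(v,v'),\,v+v'\bigr),\qquad \kappa=(\kappa_s)_{s\in S}.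
\]
The torus $T$ is central and $\Gamma/T=Q$; we write $g\mapsto\bar g$ for the projection and $t_s\colon\Gamma\to\mathbf{C}^*$ for the coordinate functions. The commutator of $(t,v)$ and $(t',v')$ is the element of $T$ with coordinates $\kappa_s(v,v')\kappa_s(v',v)=(-1)^{b_s(v,v')}$, where
\[
b_{ij}(v,v')=v_iv'_j+v_jv'_i,\qquad b_0(v,v')=v_1v'_2+v_2v'_1+v_3v'_4+v_4v'_3 .
\]
Put $e_i=(1,\varepsilon_i)$. Then $[e_1,e_2]$ and $[e_3,e_4]$ both equal the element of $T$ with $t_0=-1$ and $t_s=1$ for $s\in S'$, so
\begin{equation}\label{eq:rel}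
[e_1,e_2][e_3,e_4]=1,\qquad t_0([e_1,e_2])=-1 .
\end{equation}

Let $N=\mu_8^S\subset T$ and $G=N\times Q\subset\Gamma$. This is a subgroup of order $8^5\cdot16=2^{19}$. Since $(t,v)^2=(t^2\kappa(v,v),0)$ lies in $\mu_4^S$ for $t\in N$, the exponent of $G$ is $8$.

The functions $t_s$ are not characters of $\Gamma$, because the cocycle intervenes. It can be made to disappear in three ways, and the proof uses all three.
\begin{itemize}
\item[(a)] The square $\theta_s=t_s^2$ is a character of $\Gamma$, since $\kappa_s^2=1$.
\item[(b)] Let $\Gamma_{12},\Gamma_{34}\subset\Gamma$ be the preimages of $P_{12},P_{34}$, and $G_{12}=G\cap\Gamma_{12}$, $G_{34}=G\cap\Gamma_{34}$. For $s\in S'$ the cocycle $\kappa_s$ is trivial on $P_{12}$ and on $P_{34}$, so $t_s$ is a character of $\Gamma_{12}$ and of $\Gamma_{34}$. We write $\hat z_s$ for its Chern class on either group or on a subgroup. By \eqref{eq:rel}, $t_0$ is not a character of either group.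
\item[(c)] Let $\Pi=\{(g,h)\in G\times G:\bar g=\bar h\}$, a subgroup of index $16$. For every $s\in S$ the ratio $\psi_s(g,h)=t_s(g)/t_s(h)$ is a character of $\Pi$, since the cocycle factors cancel.
\end{itemize}

From (c) we get the class to which Proposition~\ref{prop:criterion} will be applied,
\[
\alpha=\operatorname{tr}_\Pi^{G\times G}\Bigl(\prod_{s\in S}c_1(\psi_s)\Bigr)\in H^{10}(G\times G,\mathbf{Z}).
\]
Let $\Sigma$ be a closed oriented surface of genus $2$, with $\pi_1\Sigma=\langle a_1,b_1,a_2,b_2\mid[a_1,b_1][a_2,b_2]\rangle$. By \eqref{eq:rel} there is a homomorphism $\varphi\colon\pi_1\Sigma\to G$ sending $a_1,b_1,a_2,b_2$ to $e_1,e_2,e_3,e_4$. We also write $\varphi\colon\Sigma\to BG$, and put $\sigma=\varphi_*[\Sigma]\in H_2(G,\mathbf{Z})$. From (b) we get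
\[
w_{12}=\operatorname{tr}_{\Gamma_{12}}^\Gamma\prod_{s\in S'}\hat z_s,\qquad w_{34}=\operatorname{tr}_{\Gamma_{34}}^\Gamma\prod_{s\in S'}\hat z_s,\qquad w=w_{12}-w_{34}\in H^8(\Gamma,\mathbf{Z}).
\]
Since $G$ maps onto $Q$, formula \eqref{eq:mackey} has one term for $B=G$, and the restriction of $w$ to $G$ is
\[
w_G=\operatorname{tr}_{G_{12}}^G\prod_{s\in S'}\hat z_s-\operatorname{tr}_{G_{34}}^G\prod_{s\in S'}\hat z_s .
\]

The two kinds of coordinates have different roles. The coordinate $t_0$ interacts with the surface and contributes one integer for each handle; the two integers are opposite. With $t_0$ alone, $\alpha$ would be a torsion class in $H^2$, and $\alpha/\sigma\in H^0(G,\mathbf{Z})=\mathbf{Z}$ would vanish. The other four coordinates weight the two handles differently. They must be twisted by cocycles: if the $t_s$, $s\in S'$, were characters of the whole group, the projection formula would give $w_{12}=w_{34}=4\prod c_1(t_s)$.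

\section{The slant product}\label{sec:slant}

\begin{proposition}\label{prop:slant}
There is an odd integer $m$ such that $\alpha/\sigma=2m\,w_G$ in $H^8(G,\mathbf{Z})$.
\end{proposition}

The factor $2$ kills $\alpha/\sigma$ modulo $2$, which is why Theorem~\ref{thm:A} has coefficients $\mathbf{Z}/4$. It comes from the following picture on one handle.

\begin{example}[A line bundle of degree one half]\label{ex:half}
Let $\Lambda=\mu_8\times\mathbf{Z}^2$ with $(t,n)(t',n')=(tt'(-1)^{n_1n'_2},n+n')$. The lifts of the two generators of $\mathbf{Z}^2$ have commutator $-1$, so the character $t$ of $\mu_8$ does not extend to $\Lambda$. Its Chern class does extend. Let $\Lambda$ act on $\mathbf{R}^2\times\mathbf{C}$ by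
\[
(t,n)\cdot(x,\xi)=\bigl(x+n,\ t\,e^{\pi\sqrt{-1}\,n_1x_2}\xi\bigr).
\]
This is an action, because $e^{\pi\sqrt{-1}\,n_1(x_2+n'_2)}=(-1)^{n_1n'_2}e^{\pi\sqrt{-1}\,n_1x_2}$. The resulting equivariant line bundle on $\mathbf{R}^2$ has a Chern class $\eta\in H^2(\Lambda,\mathbf{Z})$ that restricts to $c_1(t)$ on $\mu_8$. The subgroup $\{(1,n):n\in(2\mathbf{Z})^2\}$ gives a line bundle on $E'=\mathbf{R}^2/(2\mathbf{Z})^2$. It is obtained from the trivial bundle on the cylinder $[0,2]\times\mathbf{R}/2\mathbf{Z}$ by gluing the ends with $e^{2\pi\sqrt{-1}\,x_2}$, which winds twice. So $\eta$ has degree $\pm2$ on $E'$. A line bundle pulled back along the $4$-fold covering $E'\to\mathbf{R}^2/\mathbf{Z}^2$ has degree divisible by $4$; the class $\eta$ behaves like a line bundle of degree $\pm\frac12$ on $\mathbf{R}^2/\mathbf{Z}^2$.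
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:slant}]
All cohomology is integral.

\emph{Step 1: pulling back to the surface.} The covering $B\Pi\to BG\times BG$ is the $Q$-covering defined by the homomorphism $(g,h)\mapsto\bar g+\bar h$. Its pullback along $\mathrm{id}\times\varphi$ is the connected $16$-fold covering $f\colon Z\to BG\times\Sigma$ with group $\Pi_\Sigma=\{(g,\gamma)\in G\times\pi_1\Sigma:\bar g=\overline{\varphi(\gamma)}\}$. Let $\xi_s\in H^2(Z)$ be $c_1$ of the character $\psi_s\circ(\mathrm{id}\times\varphi)$. By (S1) and base change,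
\[
\alpha/\sigma=f_!\Bigl(\prod_{s\in S}\xi_s\Bigr)\Big/[\Sigma].
\]

\emph{Step 2: filling in a disc.} We want to treat the two handles separately. The homomorphism $\varphi$ is nontrivial on the separating curve $C=[a_1,b_1]$, so $\sigma$ itself does not split. But $\bar\varphi\colon\pi_1\Sigma\to Q$ kills $C$, so the covering $Z$ does split. Take the base point on $C$ and let $\Sigma^+=\Sigma\cup_CD=E_{12}\cup_DE_{34}$ be obtained by attaching a disc $D$ along $C$. It is the union of two tori with the disc in common, with fundamental groups $\mathbf{Z}^2$ generated by $a_1,b_1$ and by $a_2,b_2$. Orient the tori so that $[\Sigma]\mapsto[E_{12}]+[E_{34}]$ in $H_2(\Sigma^+)=\mathbf{Z}^2$. The covering $f$ extends to a $Q$-covering $\hat f\colon\hat Z\to BG\times\Sigma^+$, which over $BG\times D$ is $BN\times D$. Let $\hat Z_{12},\hat Z_{34}$ be the parts over $BG\times E_{12}$, $BG\times E_{34}$. They are connected, with groups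
\[
\Pi_{12}=\{(g,n)\in G\times\mathbf{Z}^2:\bar g=n_1\varepsilon_1+n_2\varepsilon_2\}\subset G_{12}\times\mathbf{Z}^2
\]
and $\Pi_{34}\subset G_{34}\times\mathbf{Z}^2$, defined with $\varepsilon_3,\varepsilon_4$. By van Kampen's theorem $\pi_1\hat Z=\Pi_{12}*_N\Pi_{34}$. (Forgetting the coordinates $s\in S'$ maps $\Pi_{12}$ onto the group $\Lambda$ of Example~\ref{ex:half}.)

By excision $H^j(\hat Z,Z)=H^j(BN\times D,BN\times C)=H^{j-2}(BN)$. Since $H^1(BN)=0$, the restriction $H^2(\hat Z)\to H^2(Z)$ is onto. Its kernel is the image of $H^2(\hat Z,Z)=H^0(BN)=\mathbf{Z}$, and this group is pulled back isomorphically from $H^2(\Sigma^+,\Sigma)=H^2(D,C)$. A class in $H^2(\Sigma^+)$ that comes from $H^2(\Sigma^+,\Sigma)$ vanishes on $[\Sigma]$, so its values on $[E_{12}]$ and $[E_{34}]$ are opposite. Let $\omega_{12}\in H^2(\hat Z_{12})$ and $\omega_{34}\in H^2(\hat Z_{34})$ be the pullbacks of the positive generators of $H^2(E_{12})$ and $H^2(E_{34})$. We have shown: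
\begin{equation}\label{eq:kernel}
\begin{gathered}
\text{a class in } \ker\bigl(H^2(\hat Z)\to H^2(Z)\bigr) \text{ restricts to}\\
m\omega_{12}\text{ on }\hat Z_{12}\text{ and to }-m\omega_{34}\text{ on }\hat Z_{34}, \text{ for some } m\in\mathbf{Z}.
\end{gathered}
\end{equation}

\emph{Step 3: extending the classes $\xi_s$ to $\hat Z$.} Let $s\in S'$. By (b) of Section~\ref{sec:group}, $(g,n)\mapsto t_s(g)$ is a character of $\Pi_{12}$ and of $\Pi_{34}$. The two agree on $N$, so they glue to a character of $\pi_1\hat Z$. The group $\Pi_\Sigma$ is an extension of $\pi_1\Sigma$ by $N$, so it is generated by $N$ and $(e_1,a_1),(e_2,b_1),(e_3,a_2),(e_4,b_2)$. The glued character and $\psi_s\circ(\mathrm{id}\times\varphi)$ both equal $t_s$ on $N$, and both equal $1$ on the four elements, since $t_s(e_i)=1$ and $\psi_s(e_i,e_i)=1$. So $\xi_s$ extends to a class $\hat\xi_s\in H^2(\hat Z)$, which on $\hat Z_{12}$ and $\hat Z_{34}$ is the pullback of $\hat z_s$ from $BG_{12}$ and $BG_{34}$.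

For $s=0$ no character is available, and we let $\hat\xi_0$ be any extension of $\xi_0$, with restrictions $\eta_{12}$ and $\eta_{34}$ to $\hat Z_{12}$ and $\hat Z_{34}$. We control it through its double. We have $\psi_0^2(g,h)=\theta_0(g)/\theta_0(h)$, and $\theta_0\circ\varphi=1$ because $\theta_0(e_i)=1$. So $2\xi_0$ is the pullback of $c_1(\theta_0)$ from the factor $BG$, and $2\hat\xi_0-c_1(\theta_0)$ restricts to zero on $Z$. By \eqref{eq:kernel} there is an integer $m$ with
\begin{equation}\label{eq:eta}
2\eta_{12}=c_1(\theta_0)+m\omega_{12},\qquad 2\eta_{34}=c_1(\theta_0)-m\omega_{34}.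
\end{equation}

\emph{Step 4: the contribution of each torus.} By base change, $f_!(\prod\xi_s)$ is the restriction of $\hat\alpha=\hat f_!(\prod\hat\xi_s)$, so (S1) gives
\[
\alpha/\sigma=\hat\alpha|_{BG\times E_{12}}/[E_{12}]+\hat\alpha|_{BG\times E_{34}}/[E_{34}].
\]
The covering $\hat Z_{12}\to BG\times E_{12}$ is the composite of a $4$-fold covering $f_{12}\colon\hat Z_{12}\to BG_{12}\times E_{12}$ with $BG_{12}\times E_{12}\to BG\times E_{12}$. By the projection formula, (S2) and (S3), the first term is
\[
\operatorname{tr}_{G_{12}}^G\Bigl(n_{12}\prod_{s\in S'}\hat z_s\Bigr),\qquad n_{12}=(f_{12})_!\eta_{12}/[E_{12}]\in H^0(BG_{12})=\mathbf{Z}.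
\]
To compute $n_{12}$, restrict to a point of $BG_{12}$. Over it, $f_{12}$ is the connected $4$-fold covering $E'\to E_{12}$ with group $\{(1,n):n\in(2\mathbf{Z})^2\}$, so $n_{12}=\langle\eta_{12},[E']\rangle$. The character $\theta_0$ is trivial on this group and $\langle\omega_{12},[E']\rangle=4$. Hence \eqref{eq:eta} gives $2n_{12}=4m$, that is, $n_{12}=2m$. On $E_{34}$ the same argument, with the second equation of \eqref{eq:eta}, gives $n_{34}=-2m$. Therefore $\alpha/\sigma=2m\,w_G$.

\emph{Step 5: $m$ is odd.} Suppose that $m$ is even, and put $\eta=\eta_{12}-\frac m2\omega_{12}$. Then $2\eta=c_1(\theta_0)$ is pulled back from the finite group $G$, so $\eta$ is a torsion class, and $\eta=c_1(\chi)$ for a character $\chi$ of $\Pi_{12}$. Restrict to the copy of $BN$ over the base point, which lies in $Z\cap\hat Z_{12}$. There $\omega_{12}$ vanishes and $\eta_{12}$ agrees with $\xi_0$, which is $c_1(t_0|_N)$. Since $c_1$ is injective on characters of $N$, we get $\chi|_N=t_0$. The elements $(e_1,(1,0))$ and $(e_2,(0,1))$ of $\Pi_{12}$ have commutator $([e_1,e_2],0)\in N$.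 On it $\chi=1$, while $t_0=-1$ by \eqref{eq:rel}. This is a contradiction.
\end{proof}

\section{The class $2w$ is not divisible by $4$}\label{sec:div}

We have to show that $2w_G$ is nonzero modulo $4$. We first do this on $\Gamma$, which is easier than $G$ because the cohomology of $BT$ is a polynomial ring on classes of even degree.

\begin{proposition}\label{prop:div}
$2w\notin 4H^8(\Gamma,\mathbf{Z})$.
\end{proposition}

Let $\beta\colon H^n(-,\mathbf{F}_2)\to H^{n+1}(-,\mathbf{Z})$ be the boundary map of $0\to\mathbf{Z}\xrightarrow{2}\mathbf{Z}\to\mathbf{F}_2\to0$. Its image is the subgroup killed by $2$, and its reduction modulo $2$ is $\mathrm{Sq}^1$, a derivation with $\mathrm{Sq}^1x=x^2$ in degree one that kills reductions of integral classes. If $2w=4h$, then $w-2h$ is killed by $2$, so $w-2h=\beta(\rho)$ and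
\begin{equation}\label{eq:rho}
\mathrm{Sq}^1\rho=\bar w\quad\text{for some }\rho\in H^7(\Gamma,\mathbf{F}_2),
\end{equation}
the bar denoting reduction modulo $2$. We show that \eqref{eq:rho} is impossible. On the abelian subgroups over the cyclic subgroups of $Q$ the equation can be solved, and it determines the restriction of $\rho$. These solutions turn out to be incompatible over the planes in $Q$.

\subsection*{Restriction to cyclic subgroups of $Q$}
For $0\ne g\in Q$ let $\Gamma_g\subset\Gamma$ be the preimage of $\langle g\rangle$. Choose $\tau\in T$ with $\tau_s=1$ if $\kappa_s(g,g)=1$ and $\tau_s=\sqrt{-1}$ otherwise. Then $\tilde g=(\tau,g)$ has order $2$ and $\Gamma_g=T\times\langle\tilde g\rangle$. Let $z_s\in H^2(\Gamma_g,\mathbf{Z})$ be $c_1$ of the $s$-th coordinate of the projection $\Gamma_g\to T$; we use the same letter for its restriction to $T$ and for the reductions. Then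
\[
H^*(\Gamma_g,\mathbf{F}_2)=\mathbf{F}_2[x][z_s:s\in S],\qquad |x|=1 .
\]
Let $X_g$ be $c_1$ of the nontrivial character of $\Gamma_g/T$. It satisfies $2X_g=0$ and $\bar X_g=x^2$.

\begin{lemma}\label{lem:restrict}
The class $\bar w|_{\Gamma_g}$ is divisible by $x^4$, and its coefficient of $x^4$, as a polynomial in $x$, is
\[
\zeta_g=\begin{cases}(g_1z_{23}+g_2z_{13})(g_1z_{24}+g_2z_{14})&\text{if } g\in P_{12},\\ (g_3z_{14}+g_4z_{13})(g_3z_{24}+g_4z_{23})&\text{if } g\in P_{34},\\ 0&\text{otherwise.}\end{cases}
\]
In particular $z_0$ does not occur in $\zeta_g$, and the coefficient of $z_{13}z_{24}$ is $1$ for $g\in\{\varepsilon_1+\varepsilon_2,\ \varepsilon_3+\varepsilon_4\}$ and $0$ for all other $g$.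
\end{lemma}

\begin{proof}
Let $g\notin P_{12}$. Then $\Gamma_g\cap\Gamma_{12}=T$, conjugation acts trivially on $T$, and \eqref{eq:mackey} has two terms, each equal to $\operatorname{tr}_T^{\Gamma_g}\prod_{s\in S'}z_s=2\prod_{s\in S'}z_s$. So $w_{12}|_{\Gamma_g}=4\prod_{s\in S'}z_s$, which reduces to zero. Likewise $w_{34}|_{\Gamma_g}=4\prod_{s\in S'}z_s$ for $g\notin P_{34}$.

Let $g=(g_1,g_2,0,0)\in P_{12}$. Then $\Gamma_g\subset\Gamma_{12}$ and $\tau_s=1$ for $s\in S'$, so $\hat z_s|_{\Gamma_g}=z_s$. Formula \eqref{eq:mackey} has four terms, indexed by $q=(0,0,a,b)$. Conjugation by a lift of $q$ multiplies an element $y$ by a commutator, so it multiplies $t_s(y)$ by $(-1)^{b_s(q,\bar y)}$, and $q^*z_s=z_s+b_s(q,g)X_g$. Here $b_{13}(q,g)=g_1a$, $b_{23}(q,g)=g_2a$, $b_{14}(q,g)=g_1b$, $b_{24}(q,g)=g_2b$. The sum over $q$ therefore factors: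
\begin{align*}
w_{12}|_{\Gamma_g}&=\sum_{a}(z_{13}+g_1aX_g)(z_{23}+g_2aX_g)\cdot\sum_{b}(z_{14}+g_1bX_g)(z_{24}+g_2bX_g)\\
&=\bigl(2z_{13}z_{23}+X_g(g_1z_{23}+g_2z_{13}+g_1g_2X_g)\bigr)\\
&\qquad\cdot\bigl(2z_{14}z_{24}+X_g(g_1z_{24}+g_2z_{14}+g_1g_2X_g)\bigr).
\end{align*}
Modulo $2$ this is $x^4(g_1z_{23}+g_2z_{13}+g_1g_2x^2)(g_1z_{24}+g_2z_{14}+g_1g_2x^2)$.

Let $g=(0,0,g_3,g_4)\in P_{34}$ and $q=(a,b,0,0)$. Now $b_{13}(q,g)=ag_3$, $b_{14}(q,g)=ag_4$, $b_{23}(q,g)=bg_3$, $b_{24}(q,g)=bg_4$, so $z_{13}$ pairs with $z_{14}$ and $z_{23}$ with $z_{24}$, and $\bar w_{34}|_{\Gamma_g}=x^4(g_3z_{14}+g_4z_{13}+g_3g_4x^2)(g_3z_{24}+g_4z_{23}+g_3g_4x^2)$. The coefficient of $z_{13}z_{24}$ in $\zeta_g$ is $g_1g_2$ in the first case and $g_3g_4$ in the second.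
\end{proof}

\begin{remark}
The proof shows why Proposition~\ref{prop:div} cannot be read off from these subgroups. The terms $4\prod z_s$ cancel in $w$, and what remains of $w|_{\Gamma_g}$ is a multiple of $X_g^2$. So $2w$ restricts to zero on every $\Gamma_g$, and on $T$.
\end{remark}

Assume \eqref{eq:rho} and write $\rho|_{\Gamma_g}=\sum_{j\text{ odd}}x^j\Phi_j^g(z)$. Since $\mathrm{Sq}^1z_s=0$ and $\mathrm{Sq}^1x^j=x^{j+1}$ for odd $j$, we have $\mathrm{Sq}^1\rho|_{\Gamma_g}=\sum x^{j+1}\Phi_j^g$, and Lemma~\ref{lem:restrict} gives
\begin{equation}\label{eq:Phi}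
\Phi_1^g=0,\qquad\Phi_3^g=\zeta_g\qquad(0\ne g\in Q).
\end{equation}

\subsection*{The spectral sequence}
To compare the different $g$, consider the mod $2$ Serre spectral sequence of $BT\to B\Gamma\to BQ$. Since $T$ is central, the coefficients are untwisted, and
\[
E_2=R\otimes\mathbf{F}_2[z_s:s\in S],\qquad R=H^*(Q,\mathbf{F}_2)=\mathbf{F}_2[x_1,\dots,x_4],
\]
where $x_i$ is the $i$-th coordinate on $Q$. The odd rows vanish, so $E_3=E_2$. The sequence converges to a filtration $F^p$ of $H^n(\Gamma,\mathbf{F}_2)$ with $F^p/F^{p+1}=E_\infty^{p,n-p}$. For $1\le i<j\le4$ put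
\[
f_{ij}=x_i^2x_j+x_ix_j^2=x_ix_j(x_i+x_j),\qquad f_0=f_{12}+f_{34}.
\]

\begin{lemma}\label{lem:trans}
$d_3z_s=f_s$ for all $s\in S$. Hence $d_3(h\Phi)=h\sum_{s}f_s\,\partial\Phi/\partial z_s$ for $h\in R$ and $\Phi\in\mathbf{F}_2[z]$.
\end{lemma}

\begin{proof}
By naturality we may divide $\Gamma$ by the other four factors of $T$ and consider the central extension of $Q$ by $\mathbf{C}^*$ with cocycle $\kappa_s$. It is induced from the extension by $\mu_2$ with the same cocycle, whose class $[\kappa_s]\in H^2(Q,\mathbf{F}_2)$ is $x_ix_j$ for $s=ij$ and $x_1x_2+x_3x_4$ for $s=0$. So the fibration is pulled back from the path fibration $K(\mathbf{Z},2)\to *\to K(\mathbf{Z},3)$ along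
\[
BQ\xrightarrow{[\kappa_s]}K(\mathbf{Z}/2,2)=B(B\mu_2)\longrightarrow B(B\mathbf{C}^*)=K(\mathbf{Z},3),
\]
and in the path fibration the fundamental class of the fiber transgresses to that of the base. The second map is an element of $H^3(K(\mathbf{Z}/2,2),\mathbf{Z})=\mathbf{Z}/2$, whose generator is $\beta$ of the fundamental class. It is nonzero, because its loop map $B\mu_2\to B\mathbf{C}^*$ represents $c_1$ of the sign character. Thus $d_3z_s$ is the reduction of $\beta[\kappa_s]$, namely $\mathrm{Sq}^1[\kappa_s]=f_s$. The last formula holds because $d_3$ is a derivation that vanishes on $R$.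
\end{proof}

The inclusion $\Gamma_g\subset\Gamma$ induces a map to the spectral sequence of $BT\to B\Gamma_g\to B\langle g\rangle$, with $x_i\mapsto g_ix$ and $z_s\mapsto z_s$. So an element $h\in R$ of degree $p$ maps to $h(g)x^p$, where $h(g)$ is the value of the polynomial $h$ at the point $g\in\mathbf{F}_2^4$. As $\Gamma_g$ is a product, its spectral sequence degenerates, $F^p$ is the ideal $(x^p)$, and the image in $E_\infty^{p,*}=E_2^{p,*}$ of an element of $F^p$ is its term in $x^p$.

\begin{lemma}\label{lem:symbol}
Assume \eqref{eq:rho}. Then there are cubic forms $h_{s,t}=h_{t,s}\in R_3$, for $s\ne t$ in $S$, such that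
\begin{equation}\label{eq:syz}
\sum_{t\neq s}h_{s,t}f_t=0\quad\text{for every }s\in S,
\end{equation}
and $h_{s,t}(g)$ is the coefficient of $z_sz_t$ in $\zeta_g$ for all $0\ne g\in Q$.
\end{lemma}

\begin{proof}
In total degree $7$ only odd columns are nonzero, so $\rho\in F^1$. No differential enters column $1$, so the image of $\rho$ in $E_\infty^{1,6}\subset E_2^{1,6}$ is an element $\sum_jx_j\Psi_j(z)$. Restricting to $\Gamma_{\varepsilon_j}$ gives $\Psi_j=\Phi_1^{\varepsilon_j}$, which is zero by \eqref{eq:Phi}. Hence $\rho\in F^2=F^3$.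

The differentials $d_n$ with $n\ge4$ that end in column $3$ start in negative columns, so $E_\infty^{3,4}\subset E_4^{3,4}$. The image of $\rho$ is thus represented by an element
\[
h=\sum_{\{s,t\}}h_{s,t}z_sz_t+\sum_sh_sz_s^2\in E_3^{3,4},\qquad h_{s,t},h_s\in R_3,\qquad d_3h=0 .
\]
By Lemma~\ref{lem:trans}, $d_3(z_s^2)=0$ and $d_3(z_sz_t)=f_sz_t+f_tz_s$, so the coefficient of $z_s$ in $d_3h$ is the left side of \eqref{eq:syz}. By naturality, $h$ maps to the term of $\rho|_{\Gamma_g}$ in $x^3$, which is $x^3\zeta_g$ by \eqref{eq:Phi}.
\end{proof}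

\subsection*{Restriction to planes}
Lemma~\ref{lem:symbol} prescribes the $h_{s,t}$ as functions on $\mathbf{F}_2^4$, and we need to know how much freedom is left. The evaluation map from $R_3$ to functions sends monomials to the squarefree monomials of degree $1,2,3$, which are linearly independent functions. Its image has dimension $4+6+4=14$, and $\dim R_3=20$. So the kernel has dimension $6$. It contains the six independent forms $f_{ij}$, $1\le i<j\le4$, and is therefore spanned by them.

\begin{proof}[Proof of Proposition~\ref{prop:div}]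
Assume \eqref{eq:rho} and take $h_{s,t}$ as in Lemma~\ref{lem:symbol}. Only $h_{13,24}$ and $h_{0,24}$ will be needed. The cubic
\[
p=(x_1+x_4)(x_2+x_3)(x_2+x_4)
\]
equals $1$ at a point if and only if $x_1\ne x_4$, $x_2\ne x_4$ and $x_3\ne x_2$, that is, at $(1,1,0,0)$ and $(0,0,1,1)$. By Lemma~\ref{lem:restrict}, $h_{13,24}$ and $p$ define the same function, and $h_{0,24}$ defines the zero function. Hence
\[
h_{13,24}=p+\sum_{i<j}\lambda_{ij}f_{ij},\qquad h_{0,24}=\sum_{i<j}\nu_{ij}f_{ij},\qquad\lambda_{ij},\nu_{ij}\in\mathbf{F}_2 .
\]
We substitute linear forms in two variables $a,b$ for $x_1,\dots,x_4$; this is restriction to a plane in $Q$. Let $f=ab(a+b)$. If $x_i,x_j$ are replaced by forms from $\{0,a,b\}$, then $f_{ij}$ becomes $f$ if the two forms are $a$ and $b$, and $0$ otherwise. On each of the seven planes below, $f_{14}=f_{23}=0$, so the relations \eqref{eq:syz} for $s=24$ and $s=13$ become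
\[
(\mathrm{R}_{24})\quad h_{13,24}f_{13}+h_{0,24}f_0=0,\qquad\qquad(\mathrm{R}_{13})\quad h_{13,24}f_{24}+h_{0,13}f_0=0 .
\]
In each row the chosen relation reads $\epsilon f^2=0$ with $\epsilon\in\mathbf{F}_2$, and the last column gives $\epsilon$. A dash means that $p$ is not needed, because $f_{13}=0$.
\[
\begin{array}{c|c|c|c|c|l}
(x_1,x_2,x_3,x_4)&ij\text{ with }f_{ij}=f&f_0&p&\text{relation}&\epsilon\\ \hline
(a,0,b,0)&13&0&0&\mathrm{R}_{24}&\lambda_{13}\\
(0,a,0,b)&24&0&f&\mathrm{R}_{13}&1+\lambda_{24}\\
(a,b,0,0)&12&f&-&\mathrm{R}_{24}&\nu_{12}\\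
(0,0,a,b)&34&f&-&\mathrm{R}_{24}&\nu_{34}\\
(a,b,b,a)&12,13,24,34&0&0&\mathrm{R}_{24}&\lambda_{12}+\lambda_{13}+\lambda_{24}+\lambda_{34}\\
(a,b,b,0)&12,13&f&0&\mathrm{R}_{24}&\lambda_{12}+\lambda_{13}+\nu_{12}+\nu_{13}\\
(a,0,b,a)&13,34&f&0&\mathrm{R}_{24}&\lambda_{13}+\lambda_{34}+\nu_{13}+\nu_{34}
\end{array}
\]
All seven entries of the last column must vanish. In their sum $\lambda_{13}$ occurs four times and each of $\lambda_{12},\lambda_{24},\lambda_{34},\nu_{12},\nu_{13},\nu_{34}$ occurs twice, so the sum is $1$. This contradiction shows that \eqref{eq:rho} has no solution.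
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:end}

It remains to pass from $\Gamma$ to the finite group $G$. This step dictates the choice of $\mu_8$: the characters of $\Gamma$ at our disposal are the $\theta_s=t_s^2$, and we need the kernel of their fourth powers.

\begin{lemma}\label{lem:gysin}
The restriction $H^*(\Gamma,\mathbf{Z}/4)\to H^*(G,\mathbf{Z}/4)$ is injective.
\end{lemma}

\begin{proof}
The group $G$ is the common kernel of the five characters $\theta_s^4=t_s^8$. Imposing the conditions $\theta_s^4=1$ one at a time gives a chain $\Gamma=\Gamma^0\supset\Gamma^1\supset\dots\supset\Gamma^5=G$ in which $\Gamma^j$ is the kernel of a surjective character $\theta_s^4\colon\Gamma^{j-1}\to\mathbf{C}^*$. So $B\Gamma^j\to B\Gamma^{j-1}$ is the principal $\mathbf{C}^*$-bundle with Chern class $c_1(\theta_s^4)=4c_1(\theta_s)$. In the Gysin sequence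
\[
H^{n-2}(\Gamma^{j-1},\mathbf{Z}/4)\xrightarrow{\ 4c_1(\theta_s)\ }H^n(\Gamma^{j-1},\mathbf{Z}/4)\longrightarrow H^n(\Gamma^j,\mathbf{Z}/4)
\]
the first map is zero, so the second is injective.
\end{proof}

\begin{corollary}\label{cor:nonzero}
$\alpha/\sigma\ne0$ in $H^8(G,\mathbf{Z}/4)$.
\end{corollary}

\begin{proof}
The map $H^8(\Gamma,\mathbf{Z})/4\to H^8(\Gamma,\mathbf{Z}/4)$ is injective, so $2w\neq0$ in $H^8(\Gamma,\mathbf{Z}/4)$ by Proposition~\ref{prop:div}, and $2w_G\ne0$ in $H^8(G,\mathbf{Z}/4)$ by Lemma~\ref{lem:gysin}. By Proposition~\ref{prop:slant}, $\alpha/\sigma-2w_G=2(m-1)w_G$, and $4$ divides $2(m-1)$.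
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $Y=U'/G$ and $K=\mathbf{C}(Y)$ as in Proposition~\ref{prop:criterion} with $H=G$. The first assertion follows from that proposition, applied to $\Pi\subset G\times G$, the five characters $\psi_s$ and $r=4$, together with Corollary~\ref{cor:nonzero}.

Let $i\ge5$, $C_4=\mathbf{Z}/4$, and let $y=c_1(\chi)$ for a faithful character $\chi$ of $C_4$. Apply Proposition~\ref{prop:criterion} to the groups $G\times C_4$ and $H=G$, with the same $Y$ and $K$, the subgroup $\Pi\times C_4$, and the characters $\psi_s$ together with $i-5$ copies of $\chi$. By base change and the projection formula the transfer is $\alpha\,y^{i-5}$, and by (S1) and (S2) its slant product with $\sigma$ is $(\alpha/\sigma)\,y^{i-5}\in H^{2i-2}(G\times C_4,\mathbf{Z}/4)$. We must show that this is nonzero. The periodic resolution of $C_4$ has differentials $g-1$ and $1+g+g^2+g^3$, for a generator $g$, and both act as zero on $\mathbf{Z}/4$. So the cochain complex of $C_4$ is free of rank one over $\mathbf{Z}/4$ in each degree, with zero differentials,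 and the cross product is an isomorphism
\[
H^*(G,\mathbf{Z}/4)\otimes_{\mathbf{Z}/4}H^*(C_4,\mathbf{Z}/4)\cong H^*(G\times C_4,\mathbf{Z}/4).
\]
The group $H^{2j}(C_4,\mathbf{Z})/4\cong\mathbf{Z}/4$ is generated by $y^j$ and injects into $H^{2j}(C_4,\mathbf{Z}/4)\cong\mathbf{Z}/4$, so the latter is free on $y^j$. Hence $(\alpha/\sigma)\,y^{i-5}\ne0$ by Corollary~\ref{cor:nonzero}.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:inj}, the class of a cycle that comes from $BG_{\mathbf{C}}$ is constant. So for $G$ and $K$ as in Theorem~\ref{thm:A}, the base change map $CH^5(BG_{\mathbf{C}})/4\to CH^5(BG_K)/4$ is not surjective, and the cycle $\alpha_K$ is not a sum of transfers of polynomials in Chern classes of representations. The proof of Theorem~\ref{thm:B} shows that $4!\,\alpha_K$ is such a polynomial, which carries no information modulo $4$.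
\end{remark}

\begin{thebibliography}{9}

\bibitem{Fulton}
W.~Fulton, \emph{Intersection Theory}.

\bibitem{Totaro}
B.~Totaro, \emph{Chow groups with twisted coefficients}, arXiv:2502.20618 (2025).

\end{thebibliography}
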